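\title{Labeled maps with prescribed degree frequencies: a conjectured asymptotic formula and its correction}


\begin{abstract}
We study the number of connected labeled maps of genus $g$ with $V$ vertices, of which a fixed proportion $\alpha_k>0$ has degree $k$ for $k=1,\dots,p$. A conjecture predicts that this number grows like $\mathcal K_g\,\Gamma(\frac{5g-1}2)^{-1}\,V^{(5g-7)/2}\,V!\,e^{V\Omega}$, where the constants $\mathcal K_g$ obey a quadratic recurrence with two explicit initial values. We disprove the conjecture. For $p=3$ an exact formula reduces the count to cubic maps. The shape of the asymptotics and the recurrence are then correct, but both initial values are wrong, and the conjecture fails for every genus and every choice of proportions. For $g=0$ and every $p\ge3$ we determine the correct constant by a saddle point analysis of the generating function of planar maps, and we show that it differs from the conjectured one for all proportions near suitable boundary points. The case $g\ge1$, $p\ge4$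 is not treated.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Labeled maps}

A \emph{map of genus $g$} is a connected graph, with loops and multiple edges allowed, drawn without crossings on the closed oriented surface of genus $g$ so that its complement is a finite disjoint union of open disks, the \emph{faces}. The numbers $V$, $E$, $F$ of vertices, edges and faces satisfy Euler's relation $V-E+F=2-2g$. Cutting each edge at its midpoint produces two \emph{half-edges}; the degree of a vertex is the number of half-edges attached to it. A map with $n_k$ vertices of degree $k$ is \emph{labeled} if, for each $k$, its vertices of degree $k$ carry the labels $1,\dots,n_k$ and one half-edge is distinguished at each vertex. Equivalently, the half-edges at a vertex of degree $k$ are numbered $1,\dots,k$ in the cyclic order given by the orientation. Labeled maps are counted up to orientation-preserving homeomorphisms of the surface that preserve all labels, and $\mathcal N_g(n_1,\dots,n_p)$ denotes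 the number of labeled maps of genus $g$ with $n_k$ vertices of degree $k$ for $k\le p$ and no vertex of higher degree.

Two standard facts are used throughout. First, maps are \emph{rigid}: an orientation-preserving automorphism that fixes one half-edge fixes the next half-edge around the same vertex and the other half of the same edge, hence all half-edges by connectedness. So a labeled map, or a map with one marked half-edge, has no nontrivial automorphism. Second, the surface is recovered from the cyclic orders by gluing a disk along each face boundary. So a labeled map is the same thing as a pairing of the $2E$ labeled half-edges whose graph is connected.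

\begin{example}\label{ex:two}
Two vertices of degree $3$ have six half-edges and $15$ pairings, all connected because $3$ is odd. Nine pairings consist of a loop at each vertex and one connecting edge; they are planar. Six pairings join the two vertices by three edges: the three that reverse the cyclic order are planar, and the three that preserve it have one face and genus $1$. Thus $\mathcal N_0(0,0,2)=12$ and $\mathcal N_1(0,0,2)=3$.
\end{example}

\subsection{The conjecture}

We ask how $\mathcal N_g$ grows when the proportions of vertices of each degree are fixed. Let $p\ge3$, let $\alpha_1,\dots,\alpha_p>0$ with $\sum_k\alpha_k=1$, and put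
\[
\epsilon=\frac12\sum_{k=1}^pk\alpha_k,\qquad \zeta=\frac14\sum_{k=1}^pk^2\alpha_k .
\]
We view $\boldsymbol\alpha$ as the law of a random degree $k$ and write $\mathbb E$, $\operatorname{Var}$, $\operatorname{Cov}$ for this law; thus $2\epsilon=\mathbb E[k]$ and $4\zeta=\mathbb E[k^2]$. A map with $\alpha_kV$ vertices of degree $k$ has $E=\epsilon V$ edges and $F=(\epsilon-1)V+2-2g$ faces. For $\epsilon<1$ there is no such map once $V$ is large, and for $\epsilon>1$ the number of faces grows linearly in $V$. We call $\boldsymbol\alpha$ \emph{admissible} if the $\alpha_k$ are positive rational numbers with sum $1$ and $\epsilon>1$. We call a positive integer $V$ \emph{admissible} if every $\alpha_kV$ is an integer and the total degree $\sum_kk\alpha_kV$ is even. Rationality serves only to guarantee that there are infinitely many admissible $V$.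

Define
\begin{equation}\label{eq:K01}
\mathcal K_0=-\Big(\frac{2}{\epsilon(\epsilon-1)^5}\Big)^{1/2},\qquad \mathcal K_1=\frac1{24}\Big(\frac{\zeta-\epsilon}{\epsilon(\epsilon-1)}\Big)^{1/2},
\end{equation}
where $4(\zeta-\epsilon)=\mathbb E[k^2]-2\,\mathbb E[k]\ge2\epsilon(2\epsilon-2)>0$, and for $g\ge2$
\begin{equation}\label{eq:rec}
\mathcal K_g=-\frac1{2\mathcal K_0}\sum_{\ell=1}^{g-1}\mathcal K_\ell\mathcal K_{g-\ell}-(5g-4)(5g-6)\frac{\mathcal K_1}{\mathcal K_0}\,\mathcal K_{g-1}.
\end{equation}
The following problem comes from Barhoumi, Gharakhloo and Hayford \cite{BGH}.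

\medskip
\noindent\textbf{Conjecture.} \emph{Let $g\ge0$, $p\ge3$, and let $\boldsymbol\alpha$ be admissible. There is a constant $\Omega=\Omega(\boldsymbol\alpha)$ such that, as $V\to\infty$ along admissible integers,}
\begin{equation}\label{eq:conj}
\mathcal N_g(\alpha_1V,\dots,\alpha_pV)=\frac{\mathcal K_g}{\Gamma(\frac{5g-1}2)}\,V^{\frac{5g-7}2}\,V!\,e^{V\Omega}\big[1+O(V^{-1/2})\big].
\end{equation}

To see why one might guess this in genus $0$, look at two families that can be counted at once. A planar map with one vertex, of degree $2n$, is a noncrossing pairing of $2n$ points on a circle, so there are $\frac{(2n)!}{n!\,(n+1)!}$ of them; here $E=n$ and $F=n+1$. A map with $n$ vertices, all of degree $2$, is a cycle, and there are $(n-1)!\,2^{n-1}$ labeled cycles; here $E=n$ and $F=2$. Both counts have the product form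
\begin{equation}\label{eq:product}
\frac{(E-1)!}{F!}\prod_kc_k^{\,n_k}
\end{equation}
with $c_{2n}=\frac{(2n)!}{n!\,(n-1)!}$. Now take $E=\epsilon V$ and $F=(\epsilon-1)V+2$. Stirling's formula and $\Gamma(-\frac12)=-2\sqrt\pi$ give
\[
\frac{(E-1)!}{F!\,V!}=\frac{V^{-7/2}\,e^{cV}}{\sqrt{2\pi\epsilon(\epsilon-1)^5}}\,\big[1+O(V^{-1})\big]=\frac{\mathcal K_0}{\Gamma(-\frac12)}V^{-7/2}e^{cV}\big[1+O(V^{-1})\big]
\]
with $c=\epsilon\ln\epsilon-(\epsilon-1)\ln(\epsilon-1)$. So in genus $0$ the conjecture says that $\mathcal N_0$ is asymptotic to $(E-1)!/F!$ times a pure exponential $e^{c'V}$, with no further constant, exactly as if \eqref{eq:product} held for all degrees. We shall see in Section~\ref{sec:exact} that vertices of degree $2$ respect the product form and that leaves attached to cubic vertices do not.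

\subsection{Results}

For $p=3$ we have $\epsilon-1=\frac12(\alpha_3-\alpha_1)$, so $\epsilon>1$ means $\alpha_3>\alpha_1$.

\begin{theorem}\label{thm:p3}
Let $p=3$.
\begin{enumerate}
\item[(i)] If $n_3-n_1=2m>0$ and $E=3m+2n_1+n_2$, then for all $g\ge0$
\[
\mathcal N_g(n_1,n_2,n_3)=12^{n_1}2^{n_2}\,\frac{n_3!}{(2m)!}\,\frac{\Gamma(\frac{3m}2+n_1)}{\Gamma(\frac{3m}2)}\,\frac{\Gamma(E)}{\Gamma(E-n_2)}\;\mathcal N_g(0,0,2m).
\]
\item[(ii)] For every $g\ge0$ and every admissible $\boldsymbol\alpha$, as $V\to\infty$ along admissible integers,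
\[
\mathcal N_g(\alpha_1V,\alpha_2V,\alpha_3V)=\frac{\mathcal K_g^*}{\Gamma(\frac{5g-1}2)}\,V^{\frac{5g-7}2}\,V!\,e^{V\Omega^*}\big[1+O(V^{-1/2})\big],
\]
where $(\mathcal K_g^*)$ satisfies the recurrence \eqref{eq:rec} for $g\ge2$, with
\[
\mathcal K_0^*=-\Big(\frac{2\alpha_3}{\epsilon(\epsilon-1)^6}\Big)^{1/2},\qquad \mathcal K_1^*=\frac1{24}\Big(\frac{3\alpha_3/4}{\epsilon(\epsilon-1)}\Big)^{1/2},
\]
and, with $X=\frac32(\epsilon-1)+\alpha_1$,
\begin{align*}
\Omega^*={}&\alpha_1\ln12+\alpha_2\ln2+(\epsilon-1)\ln(108\sqrt3)+\alpha_3\ln\alpha_3+X\ln X\\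
&-\tfrac{3(\epsilon-1)}2\ln\tfrac{3(\epsilon-1)}2+\epsilon\ln\epsilon-2X\ln(2X).
\end{align*}
\item[(iii)] Put $\gamma=\alpha_1/\alpha_3\in(0,1)$. Then $\mathcal K_g^*/\mathcal K_g=(1-\frac\gamma3)^{-g/2}\big(\frac{1-\gamma}2\big)^{(g-1)/2}\ne1$. Hence for $p=3$ the conjecture is false for every $g\ge0$ and every admissible $\boldsymbol\alpha$.
\end{enumerate}
\end{theorem}

For $p=3$ the constants $\mathcal K_g^*$ are still functions of $\epsilon$ and $\zeta$, since $\alpha_3=\frac12\mathbb E[(k-1)(k-2)]=2\zeta-3\epsilon+1$; they are just not the functions \eqref{eq:K01}.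

The second result concerns planar maps with arbitrary $p$. For $k\ge1$ let
\begin{equation}\label{eq:Hk}
H_k(S,r)=[u^0]\Big(u+S+\frac{r^2}{4u}\Big)^k=\sum_j\frac{k!}{j!^2\,(k-2j)!}\Big(\frac r2\Big)^{2j}S^{k-2j}.
\end{equation}
This is the total weight of the $k$-step lattice paths from $0$ to $0$ whose steps $+1$, $0$, $-1$ have weights $1$, $S$, $r^2/4$. It is homogeneous of degree $k$ in $(S,r)$, with nonnegative coefficients; for example $H_1=S$, $H_2=S^2+\frac12r^2$, $H_3=S^3+\frac32r^2S$. Let $\partial_a=\frac12(\partial_S+\partial_r)$ and $\partial_b=\frac12(\partial_S-\partial_r)$, and for $\sigma>0$ put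
\[
\rho_k=\frac{\partial_bH_k}{\partial_aH_k},\qquad\eta_k=\frac{\partial_a^2H_k}{\partial_aH_k},\qquad\chi_k=\frac{\partial_a^3H_k}{\partial_aH_k},\qquad\psi_k=\frac{\partial_S\partial_rH_k}{\partial_aH_k},
\]
all evaluated at $(S,r)=(\sigma,1)$. These are functions of the random degree $k$.

\begin{theorem}\label{thm:g0}
Let $p\ge3$ and let $\boldsymbol\alpha$ be admissible. There is $\sigma>0$ with
\begin{equation}\label{eq:sigma}
\mathbb E[1+\rho_k(\sigma)]=\frac{4\epsilon\sigma}{1+2\sigma}.
\end{equation}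
For any such $\sigma$, with $C_a=\frac{\epsilon-1}2+\mathbb E[\chi]$ and $C_b=4\,\mathbb E[\psi]$, the number
\begin{equation}\label{eq:Theta}
\Theta=\frac{4\epsilon(\epsilon-1)}{(C_a-\operatorname{Var}\eta)(1-\operatorname{Var}\rho/C_b)-\operatorname{Cov}(\eta,\rho)^2/C_b}
\end{equation}
is positive and finite, and for some $\Omega_0(\boldsymbol\alpha)$, as $V\to\infty$ along admissible integers,
\[
\mathcal N_0(\alpha_1V,\dots,\alpha_pV)=\frac{\mathcal K_0\sqrt\Theta}{\Gamma(-\frac12)}\,V^{-7/2}\,V!\,e^{V\Omega_0}\big[1+O(V^{-1/2})\big].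
\]
\end{theorem}

\begin{corollary}\label{cor:p4}
Let $p\ge4$ and $g=0$. For every $\beta_1,\beta_2,\beta_3>0$ with $\beta_1+\beta_2+\beta_3=1$ and $\beta_3>\beta_1$, the conjecture fails for all admissible $\boldsymbol\alpha$ in a neighborhood of $(\beta_1,\beta_2,\beta_3,0,\dots,0)$.
\end{corollary}

Thus in genus $0$ the conjecture has counterexamples for every $p\ge3$. We prove nothing for $g\ge1$ and $p\ge4$.

Sections~\ref{sec:exact}--\ref{sec:p3} prove Theorem~\ref{thm:p3}: local surgery removes vertices of degree $1$ and $2$, and singularity analysis of the Goulden--Jackson recurrence handles cubic maps. Sections~\ref{sec:system}--\ref{sec:coef} prove Theorem~\ref{thm:g0} and Corollary~\ref{cor:p4} by extracting a coefficient from an algebraic series in $p$ variables.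

\section{Removing vertices of degree one and two}\label{sec:exact}

To \emph{smooth} a vertex of degree $2$ whose half-edges do not form a loop is to erase it and merge its two edges into one. Smoothing a vertex, or deleting a leaf (a vertex of degree $1$) together with its edge, lowers $V$ and $E$ by one and leaves the surface and the number of faces unchanged.

\begin{proof}[Proof of Theorem~\ref{thm:p3}(i)]
The number of edges is $\frac12(n_1+2n_2+3n_3)=3m+2n_1+n_2=E$.

\emph{Degree two.} Let $n_2\ge1$ and consider the vertex of degree $2$ with label $n_2$. Its half-edges do not form a loop: otherwise the map would be a single loop, whereas $n_3\ge 2m>0$. Smoothing it gives a labeled map of genus $g$ with degree sequence $(n_1,n_2-1,n_3)$ and $E-1$ edges. Conversely, take such a map, choose one of its $E-1$ edges, place a vertex with label $n_2$ on it, and choose which of the two new half-edges is distinguished. The two ends of an edge, even of a loop, are told apart by their labels, so these $2(E-1)$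 choices give different labeled maps, and every map arises once. Hence $\mathcal N_g(n_1,n_2,n_3)=2(E-1)\,\mathcal N_g(n_1,n_2-1,n_3)$, and by iteration
\begin{equation}\label{eq:deg2}
\mathcal N_g(n_1,n_2,n_3)=2^{n_2}\frac{\Gamma(E)}{\Gamma(E-n_2)}\,\mathcal N_g(n_1,0,n_3).
\end{equation}

\emph{Leaves.} Let $n_2=0$ and $n_3>n_1\ge1$. The neighbor $v$ of the leaf with label $n_1$ has degree $3$, since otherwise the map would be a single edge. The other two half-edges at $v$ do not form a loop, since otherwise $n_1=n_3=1$. Delete the leaf and its edge, smooth $v$, and lower by one the labels of the cubic vertices that exceed the label of $v$. The result is a labeled map of genus $g$ with degree sequence $(n_1-1,0,n_3-1)$ and $3m+2(n_1-1)$ edges. Conversely, choose an edge of such a map and one of its two sides, attach there a pendant edge whose leaf gets the label $n_1$, choose the label of the new cubic vertex in $n_3$ ways (shifting the larger labels up), and choose its distinguished half-edge in $3$ ways.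 By rigidity this is a bijection, so
\begin{equation}\label{eq:leaf}
\mathcal N_g(n_1,0,n_3)=6n_3\big(3m+2(n_1-1)\big)\,\mathcal N_g(n_1-1,0,n_3-1).
\end{equation}
The difference $n_3-n_1=2m$ is unchanged, so \eqref{eq:leaf} can be iterated $n_1$ times. The factors $n_3$ multiply to $n_3!/(2m)!$, and $\prod_{i=0}^{n_1-1}(3m+2i)=2^{n_1}\Gamma(\frac{3m}2+n_1)/\Gamma(\frac{3m}2)$. Together with \eqref{eq:deg2} this is (i).
\end{proof}

\begin{example}\label{ex:leaf}
By \eqref{eq:leaf} and Example~\ref{ex:two}, $\mathcal N_0(1,0,3)=6\cdot3\cdot3\cdot12=648$.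
\end{example}

Compare the two steps with the product form \eqref{eq:product}, writing $E$ for the number of edges of the larger map. Adding a vertex of degree $2$ multiplies \eqref{eq:product} by $c_2(E-1)$ with $c_2=2$, which is the true factor. Adding a leaf and a cubic vertex multiplies \eqref{eq:product} by $c_1c_3(E-1)(E-2)$, while the true factor is $6n_3(E-2)$. The quotient $n_3/(E-1)$ changes along the iteration, and after Stirling's formula it leaves a constant that depends on $\alpha_3$.

\section{Cubic maps}\label{sec:cubic}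

\subsection{Facts from singularity analysis}\label{sec:FS}

A \emph{$\Delta$-domain} at $z_c>0$ is a set $\{z:|z|<z_1,\ z\ne z_c,\ |\arg(z-z_c)|>\omega\}$ with $z_1>z_c$ and $0<\omega<\pi/2$. It is star-shaped about $0$. We use the following facts, for $f$ analytic in a $\Delta$-domain and $A$ real.
\begin{enumerate}
\item[(F1)] \emph{Transfer} \cite[Thm VI.3]{FS}. If $f=O(|1-z/z_c|^{-A})$ as $z\to z_c$, then $[z^n]f=O(z_c^{-n}n^{A-1})$. The proof deforms Cauchy's contour inside the domain, so if $|f|\le K|1-z/z_c|^{-A}$ on the whole domain, the implied constant is $K$ times a number depending only on the domain and $A$. Also $[z^n](1-z)^{-A}=\frac{\Gamma(n+A)}{\Gamma(A)\,n!}=\frac{n^{A-1}}{\Gamma(A)}(1+O(1/n))$ for $A\notin\{0,-1,-2,\dots\}$.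
\item[(F2)] \emph{Differentiation} \cite[Thm VI.8]{FS}. If $f=O(|1-z/z_c|^{-A})$, then $f'=O(|1-z/z_c|^{-A-1})$ in a slightly smaller $\Delta$-domain.
\item[(F3)] \emph{Integration} \cite[Thm VI.9]{FS}. If $f=O(|1-z/z_c|^{-A})$ with $A>1$, then $\int_0^zf=O(|1-z/z_c|^{-A+1})$.
\item[(F4)] \emph{Inverse functions} \cite[Thm VI.6]{FS}. Let $\phi$ be a nonlinear power series with nonnegative coefficients, $\phi(0)>0$ and $\phi'(0)>0$, and suppose that $\phi(w)=w\phi'(w)$ has a positive root $w_c$ inside the disk of convergence. Then the series $w(z)$ defined by $w=z\phi(w)$ is analytic in a $\Delta$-domain at $z_c=w_c/\phi(w_c)$ and tends to $w_c$ as $z\to z_c$.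
\end{enumerate}

\subsection{The Goulden--Jackson recurrence}

Let $q_g(n)$ be the number of \emph{rooted} cubic maps of genus $g$ with $2n$ vertices, that is, unlabeled maps with one marked half-edge; they are dual to rooted triangulations with $2n$ faces. Count labeled maps with a marked half-edge in two ways. A labeled map has $6n$ half-edges, and by rigidity a rooted map has $(2n)!\,3^{2n}$ distinct labelings. Hence
\begin{equation}\label{eq:rooted}
6n\,\mathcal N_g(0,0,2n)=(2n)!\,9^n\,q_g(n).
\end{equation}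
By \cite[Thm 1.4]{GJ}, $q_g(n)=T(n,g)/(3n+2)$, where $T(-1,0)=\frac12$, $T(0,0)=2$, $T(-1,g)=T(0,g)=0$ for $g\ge1$, $T(\cdot,-1)=0$, and for $n\ge1$
\begin{equation}\label{eq:GJ}
T(n,g)=\frac{4(3n+2)}{n+1}\Big[n(3n-2)T(n-2,g-1)+\sum_{\substack{i+j=n-2\\ i,j\ge-1}}\ \sum_{h+k=g}T(i,h)T(j,k)\Big].
\end{equation}
For instance $T(1,0)=20$ and $T(1,1)=5$, so $q_0(1)=4$, $q_1(1)=1$, and \eqref{eq:rooted} returns the values $12$ and $3$ of Example~\ref{ex:two}. Next $T(2,0)=\frac{32}3(20+4)=256$, so $q_0(2)=32$ and $\mathcal N_0(0,0,4)=5184$. The product form \eqref{eq:product} would require $c_3^2/3=12$ and $5c_3^4=5184$, which is impossible; so it already fails as an identity for cubic maps.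

Let $T_g(z)=\sum_{n\ge-1}T(n,g)z^{n+1}$, $T_{-1}=0$ and $\theta=z\frac d{dz}$. After multiplication by $n+1$, the recurrence \eqref{eq:GJ} also holds for $n=-1$ (it reads $0=0$) and for $n=0$ (it reads $T(0,g)=8\sum_{h+k=g}T(-1,h)T(-1,k)$). Since $\theta$ acts on $z^N$ as multiplication by $N$, comparing coefficients of $z^{n+1}$ shows that \eqref{eq:GJ} is equivalent to
\begin{equation}\label{eq:ode}
\theta T_g=4(3\theta-1)\Big[z\sum_{h=0}^gT_hT_{g-h}+z^2(\theta+1)(3\theta+1)T_{g-1}\Big].
\end{equation}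

\subsection{Genus zero}

For $g=0$, expanding \eqref{eq:ode} gives $(1-24zT_0)\,\theta T_0=8zT_0^2$. The factor on the left suggests the variable $w=12zT_0$. It satisfies $\theta w/w=1+\frac{2w}{3(1-2w)}=\frac{3-4w}{3(1-2w)}$, a separable equation. With $w=6z+O(z^2)$ its solution is given by
\begin{equation}\label{eq:w}
z=\frac w6\sqrt{1-\frac{4w}3},\qquad T_0=\frac w{12z}=\frac12\Big(1-\frac{4w}3\Big)^{-1/2}.
\end{equation}
Indeed, if $w(z)$ is defined by the first equation, then $\frac{d\log z}{dw}=\frac1w-\frac2{3-4w}=\frac{3(1-2w)}{w(3-4w)}$, so $w/(12z)$ solves the differential equation and has the value $\frac12$ at $0$; and the recurrence determines $T_0$ from $T_0(0)=\frac12$.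

Apply (F4) with $\phi(w)=6(1-\frac{4w}3)^{-1/2}$. The equation $\phi=w\phi'$ reads $3-4w=2w$, so $w_c=\frac12<\frac34$ and $z_c=\frac1{12\sqrt3}$. Since $w$ has nonnegative coefficients, $|w|\le\frac12$ on $|z|\le z_c$; shrinking the $\Delta$-domain, we may assume $|w|<\frac58$ on it, so that $(3-4w)^{\pm1/2}$ is analytic there. Put $\delta=1-2w$. Differentiating \eqref{eq:w} gives $\frac16\delta\,(1-\frac{4w}3)^{-1/2}\,w'(z)=1$, so $\delta\ne0$ on the domain. In terms of $\delta$ we have $w=\frac{1-\delta}2$, $3-4w=1+2\delta$, and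
\begin{equation}\label{eq:delta}
\theta\delta=-\frac{(1-\delta)(1+2\delta)}{3\delta},\qquad\log\frac z{z_c}=-\frac32\delta^2+O(\delta^3),\qquad\delta=\sqrt{\tfrac23}\,\Big(1-\frac z{z_c}\Big)^{1/2}\big(1+O(\delta)\big).
\end{equation}
The second formula comes from integrating $\frac{d\log z}{d\delta}=-3\delta+O(\delta^2)$, and the sign in the third is fixed by $\delta>0$ on $(0,z_c)$. Finally $T_0=\frac{\sqrt3}2(1+2\delta)^{-1/2}=\frac{\sqrt3}2+\tau_0\delta+O(\delta^2)$ with $\tau_0=-\frac{\sqrt3}2$.

\subsection{Higher genus}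

For $g\ge1$, \eqref{eq:ode} is a linear first-order equation for $T_g$ in which $\theta T_g$ has the coefficient $1-24zT_0=\delta$. By \eqref{eq:delta} each application of $\theta$ costs a factor $\delta^{-2}$. Passing from $T_{g-1}$ to $T_g$ costs two applications of $\theta$ and one division by $\delta$, hence $\delta^{-5}$; this is the origin of the exponent $5g$.

\begin{proposition}\label{prop:Tg}
For $g\ge1$, $T_g$ is analytic in a $\Delta$-domain at $z_c$, and $T_g=\tau_g\delta^{-(5g-1)}+O(\delta^{-(5g-2)})$ as $z\to z_c$, where $\tau_1=\frac{\sqrt3}{216}$ and, for $g\ge2$,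
\begin{equation}\label{eq:tau}
\tau_g=\frac1{\sqrt3}\sum_{h=1}^{g-1}\tau_h\tau_{g-h}+\frac1{108}(5g-4)(5g-6)\tau_{g-1}.
\end{equation}
The sequence $(\tau_g)_{g\ge0}$ satisfies the recurrence \eqref{eq:rec}.
\end{proposition}

\begin{proof}
We argue by induction on $g$. Let $Q_g=z\sum_{0<h<g}T_hT_{g-h}+z^2(3\theta^2+4\theta+1)T_{g-1}$; it is analytic in a $\Delta$-domain and $Q_g(0)=0$. The terms $h=0$ and $h=g$ in \eqref{eq:ode} contribute $2zT_0T_g=\frac w6T_g$, so
\[
\theta T_g=\theta(2wT_g)-\tfrac{2w}3T_g+4(3\theta-1)Q_g .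
\]
With $Y=\delta\,T_g$ this is $\theta Y+\frac{2w}{3\delta}Y=12\,\theta Q_g-4Q_g$. The integrating factor is explicit, because $\theta\log(3-4w)^{1/2}=-\frac{2\,\theta w}{3-4w}=-\frac{2w}{3\delta}$. Writing $Y=(3-4w)^{1/2}\widetilde Y$, we get $\theta\widetilde Y=(3-4w)^{-1/2}(12\,\theta Q_g-4Q_g)$ with $\widetilde Y(0)=0$. The right side is analytic and vanishes at $0$, so $\widetilde Y$ and $T_g$ are analytic in the domain. Integration by parts isolates the leading term:
\begin{equation}\label{eq:parts}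
\widetilde Y=\frac{12\,Q_g}{(3-4w)^{1/2}}-\int_0^z\Big[12\,Q_g\,\frac d{dz'}(3-4w)^{-1/2}+\frac{4Q_g}{z'(3-4w)^{1/2}}\Big]dz' .
\end{equation}

We estimate $Q_g$. If $f=c\,\delta^{-A}+O(\delta^{-A+1})$, then \eqref{eq:delta} for the main term and (F2) for the remainder give $\theta f=\frac{cA}3\delta^{-A-2}+O(\delta^{-A-1})$. For $g\ge2$ apply this twice to $T_{g-1}$, starting from $A=5g-6$:
\[
\theta^2T_{g-1}=\tfrac19(5g-6)(5g-4)\,\tau_{g-1}\,\delta^{-(5g-2)}+O(\delta^{-(5g-3)}).
\]
For $g=1$ apply it to $T_0-\frac{\sqrt3}2$, starting from $A=-1$; this gives $\theta^2T_0=-\frac{\tau_0}9\delta^{-3}+O(\delta^{-2})$, which is the same formula. The terms $\theta T_{g-1}$ and $T_{g-1}$ are $O(\delta^{-(5g-4)})$, each product $T_hT_{g-h}$ is $\tau_h\tau_{g-h}\delta^{-(5g-2)}+O(\delta^{-(5g-3)})$, and $z=z_c+O(\delta^2)$. Hence $Q_g=\kappa_g\delta^{-(5g-2)}+O(\delta^{-(5g-3)})$ with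
\[
\kappa_g=z_c\sum_{0<h<g}\tau_h\tau_{g-h}+\frac{z_c^2}3(5g-4)(5g-6)\tau_{g-1}.
\]
In \eqref{eq:parts} we have $\frac{dw}{dz}=O(\delta^{-1})$, so the integrand is $O(\delta^{-(5g-1)})=O(|1-z/z_c|^{-(5g-1)/2})$ with $\frac{5g-1}2\ge2$. By (F3) the integral is $O(\delta^{-(5g-3)})$. Therefore $T_g=(3-4w)^{1/2}\widetilde Y/\delta=12\kappa_g\delta^{-(5g-1)}+O(\delta^{-(5g-2)})$. Since $12z_c=\frac1{\sqrt3}$ and $4z_c^2=\frac1{108}$, the formula $\tau_g=12\kappa_g$ is \eqref{eq:tau} for $g\ge2$, and $\tau_1=-\frac{\tau_0}{108}=\frac{\sqrt3}{216}$. Finally $-\frac1{2\tau_0}=\frac1{\sqrt3}$ and $-\frac{\tau_1}{\tau_0}=\frac1{108}$, so \eqref{eq:tau} is \eqref{eq:rec}.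
\end{proof}

By \eqref{eq:delta}, $\delta^{-(5g-1)}=(\frac32)^{(5g-1)/2}(1-z/z_c)^{-(5g-1)/2}(1+O(\delta))$. For all $g\ge0$ (for $g=0$ after subtracting the constant $\frac{\sqrt3}2$), (F1) gives
\[
T(m,g)=[z^{m+1}]T_g=\frac{(3/2)^{(5g-1)/2}\,\tau_g}{\Gamma(\frac{5g-1}2)}\,m^{\frac{5g-3}2}\,(12\sqrt3)^{m+1}\big(1+O(m^{-1/2})\big).
\]
By \eqref{eq:rooted} we must multiply by $9^m/(6m(3m+2))$, and $\frac{12\sqrt3}{18}=\frac2{\sqrt3}$. Thus
\begin{equation}\label{eq:cubic}
\frac{\mathcal N_g(0,0,2m)}{(2m)!}=\frac2{\sqrt3}\,\frac{(3/2)^{(5g-1)/2}\,\tau_g}{\Gamma(\frac{5g-1}2)}\,m^{\frac{5g-7}2}\,(108\sqrt3)^m\big(1+O(m^{-1/2})\big).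
\end{equation}

\begin{remark}\label{rem:cubic}
The defect of \eqref{eq:K01} is visible here. For cubic maps $V=2m$, $\epsilon=\frac32$, $\zeta=\frac94$, and \eqref{eq:K01} evaluates to $-\sqrt{128/3}$ and $\frac1{24}$. Rewritten in the form \eqref{eq:conj}, the estimate \eqref{eq:cubic} has the constants $-\sqrt{2/3}\cdot2^{7/2}=-\sqrt{256/3}$ for $g=0$ and $\frac1{24}$ for $g=1$. This is not yet a counterexample, since the conjecture requires $\alpha_1,\alpha_2>0$; Theorem~\ref{thm:p3}(i) supplies the missing vertices.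
\end{remark}

\section{Degrees at most three}\label{sec:p3}

We first record two elementary facts.

\begin{lemma}\label{lem:univ}
There are nonzero numbers $u_g$, with $u_0=u_1=1$, such that every solution of \eqref{eq:rec} with $\mathcal K_0\ne0$ satisfies $\mathcal K_g=u_g\,\mathcal K_1^g\,\mathcal K_0^{1-g}$. If $(\mathcal K_g)$ solves \eqref{eq:rec} and $c\ne0$, then $(c\Lambda^g\mathcal K_g)$ solves \eqref{eq:rec} for every $\Lambda$.
\end{lemma}

\begin{proof}
Define $u_g=-\frac12\sum_{0<\ell<g}u_\ell u_{g-\ell}-(5g-4)(5g-6)u_{g-1}$ for $g\ge2$. The formula for $\mathcal K_g$ follows by induction, since both $\mathcal K_\ell\mathcal K_{g-\ell}/\mathcal K_0$ and $\mathcal K_1\mathcal K_{g-1}/\mathcal K_0$ are multiples of $\mathcal K_1^g\mathcal K_0^{1-g}$. Again by induction $(-1)^{g-1}u_g>0$ for $g\ge1$, because every term in the definition of $u_g$ has the sign $(-1)^{g-1}$. Under the scaling, every term of \eqref{eq:rec} is multiplied by $c\Lambda^g$.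
\end{proof}

\begin{lemma}\label{lem:unique}
If $K\ne0$ and $Ke^{V\Omega}(1+o(1))=K'e^{V\Omega'}(1+o(1))$ along an infinite set of positive integers $V$, then $\Omega=\Omega'$ and $K=K'$.
\end{lemma}

\begin{proof}
We have $(K'/K)\,e^{V(\Omega'-\Omega)}\to1$, so $K'/K>0$. Applying $\frac1V\log$ gives $\Omega'=\Omega$, and then $K'/K=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:p3}(ii)]
Let $n_k=\alpha_kV$. The total degree has the parity of $n_3-n_1$, so for admissible $V$ the number $m=\frac12(n_3-n_1)=(\epsilon-1)V$ is a positive integer; this is where $\epsilon>1$ is used. Note that $E-n_2=2(\frac{3m}2+n_1)=2XV$. By part (i),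
\[
\frac{\mathcal N_g(n_1,n_2,n_3)}{V!}=12^{n_1}2^{n_2}\,P\,\frac{\mathcal N_g(0,0,2m)}{(2m)!},\qquad P=\frac{(\alpha_3V)!}{V!}\,\frac{\Gamma(XV)}{\Gamma(\frac32(\epsilon-1)V)}\,\frac{\Gamma(\epsilon V)}{\Gamma(2XV)}.
\]
Apply Stirling's formula $\Gamma(y)=\sqrt{2\pi/y}\,(y/e)^y(1+O(1/y))$, with $n!=n\,\Gamma(n)$. The powers of $V/e$ cancel, since their total exponent is $n_3-V+n_1+n_2=0$. The powers of $\alpha_3$, $X$, $\frac32(\epsilon-1)$, $\epsilon$, $2X$ give the last five terms of $\Omega^*$. The square roots give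
\[
\sqrt{\alpha_3}\cdot\sqrt{\frac{\frac32(\epsilon-1)}X}\cdot\sqrt{\frac{2X}\epsilon}=\sqrt{\frac{3\alpha_3(\epsilon-1)}\epsilon}.
\]
Inserting \eqref{eq:cubic} with $m=(\epsilon-1)V$ yields the asymptotic formula with the stated $\Omega^*$ and
\[
\mathcal K_g^*=\sqrt{\frac{3\alpha_3(\epsilon-1)}\epsilon}\cdot\frac2{\sqrt3}\Big(\frac32\Big)^{\frac{5g-1}2}(\epsilon-1)^{\frac{5g-7}2}\tau_g=c\,\Lambda^g\,\tau_g,
\]
where $c=2\sqrt{\frac{2\alpha_3}{3\epsilon}}\,(\epsilon-1)^{-3}$ and $\Lambda=\big(\frac{3(\epsilon-1)}2\big)^{5/2}$. By Proposition~\ref{prop:Tg} and Lemma~\ref{lem:univ}, $(\mathcal K_g^*)$ satisfies \eqref{eq:rec}. Finally $c\tau_0=-\sqrt{2\alpha_3/\epsilon}\,(\epsilon-1)^{-3}$, and since $2\sqrt{2/3}\,(3/2)^{5/2}=\frac92$ we get $c\Lambda\tau_1=\frac{\sqrt3}{48}\sqrt{\alpha_3/(\epsilon(\epsilon-1))}$. These are the stated initial values.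
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:p3}(iii)]
For $p=3$ we have $\zeta-\epsilon=\frac14\mathbb E[k(k-2)]=\frac14(3\alpha_3-\alpha_1)$. Let $\varrho_g=\mathcal K_g^*/\mathcal K_g$. Then
\[
\varrho_0=\sqrt{\frac{\alpha_3}{\epsilon-1}}=\sqrt{\frac2{1-\gamma}}>\sqrt2,\qquad\varrho_1=\sqrt{\frac{3\alpha_3}{3\alpha_3-\alpha_1}}=\Big(1-\frac\gamma3\Big)^{-1/2}>1 .
\]
By Lemma~\ref{lem:univ}, $\mathcal K_g\ne0$ and $\varrho_g=\varrho_1^g\varrho_0^{1-g}$, which is the stated formula. For $g\ge2$,
\[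
\varrho_g^2=2^{1-g}\,\frac{1-\gamma}{(1-\gamma/3)^2}\Big(\frac{1-\gamma}{1-\gamma/3}\Big)^{g-2}<2^{1-g}\le\frac12,
\]
because $1-\gamma<1-\frac{2\gamma}3+\frac{\gamma^2}9$ and $1-\gamma<1-\frac\gamma3$. So $\varrho_g\ne1$ for all $g$. If \eqref{eq:conj} held for some $\Omega$, then part (ii) and Lemma~\ref{lem:unique} would give $\mathcal K_g=\mathcal K_g^*$, a contradiction.
\end{proof}

\section{Planar maps: the system and its critical point}\label{sec:system}

From now on $g=0$, $p\ge3$ and $\boldsymbol\alpha$ is admissible. For $p\ge4$ we have no reduction to a one-parameter family, and we work with a generating function in $p$ variables.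

\subsection{The generating function}

Let $t=(t_1,\dots,t_p)$, $R=r^2/4$ and $H=\sum_kt_kH_k$, a polynomial in $t,R,S$. Put $y=(R,S)$ and $\Phi=(\Phi^R,\Phi^S)$ with
\[
\Phi^R=1+R\,\partial_RH,\qquad\Phi^S=\partial_SH .
\]
These are polynomials in $t,R,S$ with nonnegative coefficients. Every nonconstant monomial contains a factor $t_k$, so the system $y=\Phi(t,y)$ has a unique power series solution $y(t)=(R(t),S(t))$. Differentiating \eqref{eq:Hk} and using the symmetry $u\mapsto R/u$, we can write the system as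
\[
S=\sum_kkt_k\,[u^0]\Big(u+S+\frac Ru\Big)^{k-1},\qquad R=1+\sum_kkt_k\,[u^{-1}]\Big(u+S+\frac Ru\Big)^{k-1}.
\]
We use the following fact \cite{BDG,BG}: if $kt_k$ is replaced by $g_k$, then $S$ is the generating function of rooted planar maps with a root face of degree $1$ and a marked vertex, with weight $g_k$ per non-root face of degree $k$.

Planar duality exchanges vertices and faces and preserves degrees. So the coefficient of $\prod_kg_k^{n_k'}$ counts unlabeled planar maps with a marked leaf, a marked face, and $n_k'$ further vertices of degree $k$. Let $\mathbf n=(n_1,\dots,n_p)$ with $n_1\ge1$ and $\mathbf n'=\mathbf n-e_1$, where $e_1=(1,0,\dots,0)$. By rigidity such a map has $\prod_kn_k!\,k^{n_k}$ labelings, and a labeled map has $Fn_1$ choices of a face and a leaf. The factor $\prod_kk^{n_k}=\prod_k k^{n'_k}$ is absorbed by $g_k=kt_k$, and we obtain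
\begin{equation}\label{eq:count}
F\,n_1\,\frac{\mathcal N_0(\mathbf n)}{\prod_kn_k!}=[t^{\mathbf n'}]\,S(t),\qquad F=E-V+2 .
\end{equation}

\begin{example}\label{ex:system}
Keep only $t=t_3$. Since $H_3=S^3+6RS$, the system is $S=3t(S^2+2R)$, $R=1+6tRS$. It gives $R=1+36t^2+\cdots$ and $S=6t+3t(36t^2+72t^2)+\cdots=6t+324t^3+\cdots$. For $\mathbf n=(1,0,3)$ we have $F=3$, and \eqref{eq:count} gives $\mathcal N_0=324\cdot3!/3=648$, as in Example~\ref{ex:leaf}.

The solution can be continued as long as the Jacobian matrix of the right side in $(R,S)$, which has rows $(6tS,\,6tR)$ and $(6t,\,6tS)$, does not have the eigenvalue $1$. Its eigenvalues are $6t(S\pm\sqrt R)$. Impose $6t(S+\sqrt R)=1$ with positive unknowns. The second equation reads $R(1-6tS)=1$, so $6tR^{3/2}=1$ and $S=\sqrt R\,(R-1)$. The first equation, multiplied by $2R^{3/2}$, becomes $2R^2(R-1)=R(R-1)^2+2R$, that is, $R^2=3$. Hence $t^{-2}=36R^3=108\sqrt3$, the growth constant in \eqref{eq:cubic}. The series $S$ is odd in $t$, so the point $-t$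 is equally singular; the same reflection will double the constant in general.
\end{example}

In several variables the plan is as follows. For $w$ near a suitable positive point $t^*$, the function $x\mapsto S(xw)$ has a square-root singularity at some $x_c(w)$, so the homogeneous part of degree $M$ of $S$, evaluated at $w$, behaves like $M^{-3/2}e^{M\Psi}$ with $\Psi=-\log x_c$. At $w=(t_k^*e^{i\varphi_k})_k$ this homogeneous part is a trigonometric polynomial in $\varphi$ whose Fourier coefficients we want. Laplace's method applies if the phase is stationary at $\varphi=0$, that is, if the gradient of $\Psi$ in the variables $\log t_k$ equals $\boldsymbol\alpha$, and the constant then involves the Hessian of $\Psi$. There are three tasks: find $t^*$ (this section), compute the Hessian and prove that it is nondegenerate (Section~\ref{sec:local}), and exclude other singularities on the torus $|t_k|=t_k^*$ (Section~\ref{sec:global}).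

\subsection{The action and the coordinates $a,b$}

The system is a gradient system. Let
\[
\mathcal A(S,r;t)=\mathcal A_0+H,\qquad\mathcal A_0=\log\frac{r^2}4-\frac{r^2}4-\frac{S^2}2 .
\]
We denote partial derivatives by subscripts, writing for instance $H_{k,a}=\partial_aH_k$. Since $\frac r2\partial_r=R\,\partial_R$, we have $\mathcal A_S=\Phi^S-S$ and $\frac r2\mathcal A_r=\Phi^R-R$. In the coordinates $a=S+r$, $b=S-r$, whose partial derivatives are the operators $\partial_a,\partial_b$ of the introduction, the system is therefore equivalent, for $r\ne0$, to $\mathcal A_a=\mathcal A_b=0$. The next lemma explains why these coordinates are the right ones: the mixed derivative $\mathcal A_{ab}$ vanishes at every solution.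

\begin{lemma}\label{lem:pde}
Each of the functions $H_k$ and $\mathcal A$ satisfies $\partial_S^2=\partial_R R\,\partial_R$, or equivalently
\begin{equation}\label{eq:pde}
\partial_a\partial_b=\frac1{4r}(\partial_a-\partial_b).
\end{equation}
With $\mu=H_{SS}$ and $\nu=H_{RS}$, the Jacobian matrix of $\Phi$ in $y$ is $\Phi_y=\begin{pmatrix}\mu&R\nu\\ \nu&\mu\end{pmatrix}$. Its eigenvalues are $\mu\pm\sqrt R\,\nu$, and $\ell=(1,\sqrt R)$ is a left eigenvector for $\mu+\sqrt R\,\nu$. At a solution with $r>0$,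
\begin{equation}\label{eq:hessA}
\mathcal A_{ab}=0,\qquad\mathcal A_{aa}=\tfrac12(\mu-1+\sqrt R\,\nu),\qquad\mathcal A_{bb}=\tfrac12(\mu-1-\sqrt R\,\nu).
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:Hk}, both $\partial_S^2H_k$ and $\partial_R(R\,\partial_RH_k)$ equal $\sum_j\frac{k!}{j!^2(k-2j-2)!}R^jS^{k-2j-2}$; for the second, shift $j$ by one. For $\mathcal A_0=\log R-R-\frac12S^2$ both sides are $-1$. Since $\partial_RR\,\partial_R=\partial_r^2+r^{-1}\partial_r$, $4\partial_a\partial_b=\partial_S^2-\partial_r^2$ and $\partial_r=\partial_a-\partial_b$, the identity is \eqref{eq:pde}. It gives $\partial_R\Phi^R=\mu$, and the other entries of $\Phi_y$ are the definitions. We have $\det(\Phi_y-\lambda I)=(\mu-\lambda)^2-R\nu^2$ and $\ell\,\Phi_y=(\mu+\sqrt R\nu,\,R\nu+\sqrt R\mu)=(\mu+\sqrt R\nu)\,\ell$. At a solution $\mathcal A_r=0$, so $\mathcal A_{rr}=\mathcal A_{SS}=\mu-1$, while $\mathcal A_{Sr}=H_{Sr}=\frac r2\nu=\sqrt R\,\nu$. Now \eqref{eq:hessA} follows from $4\partial_a^2=\partial_S^2+2\partial_S\partial_r+\partial_r^2$,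 $4\partial_b^2=\partial_S^2-2\partial_S\partial_r+\partial_r^2$ and \eqref{eq:pde}.
\end{proof}

So the larger eigenvalue equals $1$ exactly when $\mathcal A_{aa}=0$: the direction $a$ degenerates, and $b$ can be eliminated.

\subsection{The critical point}

We shall see that the normal to the singular surface at a critical point has components $t_kH_{k,a}$ in the variables $\log t_k$. This leads us to seek $t_k^*=\alpha_k/(fH_{k,a})$ with a normalizing constant $f$. Three unknowns $S,r,f$ remain, subject to $\mathcal A_a=\mathcal A_b=\mathcal A_{aa}=0$. The proof below shows that the first and third equations amount to $\frac1f=\frac r4+\frac S2-\frac1r$ and $\frac\epsilon f=\frac r4+\frac S2$. Subtracting gives $f=(\epsilon-1)r$, which is positive only if $\epsilon>1$; then $r$ is determined by $\sigma=S/r$, and the second equation becomes \eqref{eq:sigma}.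

\begin{lemma}\label{lem:root}
The functions $1+\rho_k$ extend continuously to $\sigma\in[0,\infty]$, with value $2$ at $\infty$, and with value $2$ for odd $k$ and $0$ for even $k$ at $0$. Equation \eqref{eq:sigma} has a root $\sigma>0$.
\end{lemma}

\begin{proof}
We have $1+\rho_k=2H_{k,S}/(H_{k,S}+H_{k,r})$. At $(S,r)=(0,1)$: for odd $k$, $H_k$ is odd in $S$, so $H_{k,r}=0$, and $H_{k,S}>0$; for even $k$, $H_k$ is even in $S$, so $H_{k,S}=0$, and $H_{k,r}>0$. As $\sigma\to\infty$, $H_{k,S}\sim k\sigma^{k-1}$ and $H_{k,r}=O(\sigma^{k-2})$. The left side of \eqref{eq:sigma} minus the right side thus tends to $2\sum_{k\text{ odd}}\alpha_k>0$ at $0$ and to $2-2\epsilon<0$ at $\infty$.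
\end{proof}

Fix a root $\sigma>0$ and put
\begin{equation}\label{eq:star}
r_*^2=\frac{4\epsilon}{(\epsilon-1)(1+2\sigma)},\quad S_*=\sigma r_*,\quad R_*=\frac{r_*^2}4,\quad f=(\epsilon-1)r_*,\quad t_k^*=\frac{\alpha_k}{f\,H_{k,a}(S_*,r_*)},
\end{equation}
with $r_*>0$. All these numbers are positive. We call $(S_*,r_*;t^*)$ the \emph{base point} and write $y_*=(R_*,S_*)$, $a_*=S_*+r_*$, $b_*=S_*-r_*$. By homogeneity, at the base point
\begin{equation}\label{eq:homog}
\frac{H_{k,b}}{H_{k,a}}=\rho_k,\qquad\frac{H_{k,aa}}{H_{k,a}}=\frac{\eta_k}{r_*},\qquad\frac{H_{k,aaa}}{H_{k,a}}=\frac{\chi_k}{r_*^2},\qquad\frac{H_{k,Sr}}{H_{k,a}}=\frac{\psi_k}{r_*}.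
\end{equation}

\begin{proposition}\label{prop:crit}
At the base point, $\mathcal A_a=\mathcal A_b=\mathcal A_{ab}=\mathcal A_{aa}=\mathcal A_{aab}=0$ and $\mathcal A_{abb}=-\mathcal A_{bb}/(4r_*)$. Thus $y_*=\Phi(t^*,y_*)$ and $\mu+\sqrt{R_*}\,\nu=1$. Moreover $\nu>0$, $C_a>0$, $C_b>0$, and
\[
\mathcal A_{aaa}=\frac{C_a}{r_*^2f},\qquad\mathcal A_{bb}=-\frac{C_b}{4r_*f}.
\]
\end{proposition}

\begin{proof}
We drop the stars. By \eqref{eq:star}, $r(\frac r4+\frac S2)=\frac14r^2(1+2\sigma)=\frac\epsilon{\epsilon-1}$, that is, $\frac r4+\frac S2=\frac\epsilon f$; also $\frac1r=\frac{\epsilon-1}f$.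

We have $\mathcal A_{0,a}=\frac1r-\frac r4-\frac S2=-\frac1f$ and $H_a=\sum_k\alpha_k/f=\frac1f$, so $\mathcal A_a=0$. Next $\mathcal A_a+\mathcal A_b=\mathcal A_S=H_a+H_b-S=\frac1f\,\mathbb E[1+\rho]-S$, and $fS=(\epsilon-1)r^2\sigma=\frac{4\epsilon\sigma}{1+2\sigma}$. So \eqref{eq:sigma} gives $\mathcal A_b=0$, and $\mathcal A_{ab}=0$ by \eqref{eq:hessA}.

For $\mathcal A_{aa}$ use the Euler operator $a\partial_a+b\partial_b=S\partial_S+r\partial_r$. It maps $H_k$ to $kH_k$ and $\mathcal A_0$ to $2-\frac12r^2-S^2$. Applying $\partial_a$ to $a\mathcal A_a+b\mathcal A_b=2-\frac12r^2-S^2+\sum_kkt_kH_k$ gives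
\[
\mathcal A_a+a\mathcal A_{aa}+b\mathcal A_{ab}=-\frac r2-S+\sum_kkt_kH_{k,a}=-\frac{2\epsilon}f+\frac{2\epsilon}f=0 .
\]
Since $a>0$, $\mathcal A_{aa}=0$. By \eqref{eq:hessA}, $\mu+\sqrt R\nu=1$ and $\mathcal A_{bb}=-\sqrt R\,\nu=-H_{Sr}=-\mathbb E[\psi]/(rf)$. The term $6t_3RS$ of $H$ gives $\nu\ge6t_3>0$, so $C_b>0$; this uses $p\ge3$ and $\alpha_3>0$.

Since $\mathcal A_{0,a}=\frac2{a-b}+{}$(a linear function), we get $\mathcal A_{0,aaa}=\frac4{(a-b)^3}=\frac1{2r^3}$, and so $r^2f\mathcal A_{aaa}=\frac f{2r}+\mathbb E[\chi]=C_a$. Here $\chi_k\ge0$ because $H_k$ has nonnegative coefficients in $S,r$, so $C_a>0$. Finally, differentiate $\mathcal A_{ab}=(\mathcal A_a-\mathcal A_b)/(4r)$ in $a$ and in $b$. The terms from differentiating $1/r$ vanish because $\mathcal A_a-\mathcal A_b=0$, which leaves $\mathcal A_{aab}=(\mathcal A_{aa}-\mathcal A_{ab})/(4r)=0$ and $\mathcal A_{abb}=(\mathcal A_{ab}-\mathcal A_{bb})/(4r)$.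
\end{proof}

\section{The singular surface and its curvature}\label{sec:local}

\subsection{Reduction to one equation}

All functions in this section are analytic near the base point, are obtained from the implicit function theorem, and are real for real arguments. Since $\mathcal A_{bb}\ne0$, the equation $\mathcal A_b=0$ has a unique local solution $b=b(a;t)$, with $b_a=-\mathcal A_{ab}/\mathcal A_{bb}$. The system reduces to $G=0$, where $G(a;t)=\mathcal A_a(a,b(a;t);t)$. At the base point $b_a=0$, $G=0$, $G_a=\mathcal A_{aa}+\mathcal A_{ab}b_a=0$, and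
\[
G_{aa}=\mathcal A_{aaa}+2\mathcal A_{aab}b_a+\mathcal A_{abb}b_a^2+\mathcal A_{ab}b_{aa}=\mathcal A_{aaa}>0 .
\]
So $G$ has a nondegenerate critical point in $a$. Let $a_0(t)$ solve $G_a=0$ and let $W(t)=G(a_0(t);t)$ be the critical value. Taylor's formula gives
\begin{equation}\label{eq:fold}
G(a;t)=W(t)+(a-a_0(t))^2q(a,t),\qquad q(a_*,t^*)=\tfrac12\mathcal A_{aaa}.
\end{equation}
The two solutions of $G=0$ merge on the surface $W=0$, which contains $t^*$.

\begin{lemma}\label{lem:W}
Write $W_k=\partial W/\partial t_k$. At $t^*$ we have $W_k=H_{k,a}$ and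
\begin{equation}\label{eq:Wkl}
W_{kl}=-\frac{H_{k,aa}H_{l,aa}}{\mathcal A_{aaa}}-\frac{H_{k,a}H_{l,b}+H_{k,b}H_{l,a}-H_{k,b}H_{l,b}}{4r_*\mathcal A_{bb}} .
\end{equation}
\end{lemma}

\begin{proof}
Since $W$ is a critical value under the constraint $\mathcal A_b=0$, we introduce a multiplier: let $\mathcal L=\mathcal A_a+\lambda\mathcal A_b$. At $a=a_0(t)$, $b=b(a_0(t);t)$, $\lambda=b_a(a_0(t);t)$ we have $\mathcal L_\lambda=\mathcal A_b=0$, $\mathcal L_b=\mathcal A_{ab}+\lambda\mathcal A_{bb}=0$, $\mathcal L_a=\mathcal A_{aa}+\lambda\mathcal A_{ab}=G_a=0$, and $\mathcal L=W$. By the chain rule only the explicit dependence on $t$ contributes, so $W_k=H_{k,a}+\lambda H_{k,b}$ for all $t$ near $t^*$; at $t^*$, $\lambda=0$. Let $a_l,b_l,\lambda_l$ be the $t_l$-derivatives of the three functions at $t^*$. Differentiating $\mathcal L_a=0$, $\mathcal L_\lambda=0$, $\mathcal L_b=0$ and using Proposition~\ref{prop:crit},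
\[
H_{l,aa}+\mathcal A_{aaa}a_l=0,\qquad H_{l,b}+\mathcal A_{bb}b_l=0,\qquad H_{l,ab}+\mathcal A_{abb}b_l+\mathcal A_{bb}\lambda_l=0 .
\]
In the third equation $H_{l,ab}=(H_{l,a}-H_{l,b})/(4r_*)$ by \eqref{eq:pde} and $\mathcal A_{abb}b_l=H_{l,b}/(4r_*)$, so $\lambda_l=-H_{l,a}/(4r_*\mathcal A_{bb})$. Substituting in $W_{kl}=H_{k,aa}a_l+H_{k,ab}b_l+H_{k,b}\lambda_l$ and using \eqref{eq:pde} for $H_{k,ab}$ gives \eqref{eq:Wkl}.
\end{proof}

\subsection{The function $\Psi$ and its Hessian}

At $(x,w)=(1,t^*)$ we have $\partial_xW(xw)=\sum_kt_k^*H_{k,a}=\frac1f\ne0$. So for $w$ near $t^*$ the equation $W(xw)=0$ has a unique simple root $x=x_c(w)$ near $1$, and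
\begin{equation}\label{eq:U}
W(xw)=-\Big(1-\frac x{x_c(w)}\Big)U(x,w),\qquad x_c(t^*)=1,\qquad U(1,t^*)=\frac1f,
\end{equation}
with $x_c$ and $U$ analytic. By uniqueness, $x_c(cw)=x_c(w)/c$ for $c$ near $1$. Use logarithmic coordinates $t_k=e^{v_k}$, $v_k^*=\log t_k^*$; put $\Psi(v)=-\log x_c(e^v)$, and let $B$ be the Hessian matrix of $\Psi$ at $v^*$. Write $\mathbf 1=(1,\dots,1)$ and $\alpha^\perp=\{\xi\in\mathbb R^p:\sum_k\alpha_k\xi_k=0\}$; regarded as functions of the random degree $k$, the elements of $\alpha^\perp$ are those with mean zero.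

\begin{lemma}\label{lem:Psi}
We have $\Psi(v^*)=0$, $\Psi(v+c\mathbf 1)=\Psi(v)+c$, $\nabla\Psi(v^*)=\boldsymbol\alpha$ and $B\mathbf 1=0$. For $\xi\in\alpha^\perp$,
\begin{equation}\label{eq:B}
\xi^TB\xi=\mathbb E[\xi^2]-\frac{\mathbb E[\eta\xi]^2}{C_a}-\frac{\mathbb E[\rho\xi]^2}{C_b}.
\end{equation}
\end{lemma}

\begin{proof}
The shift property is the homogeneity of $x_c$; differentiating $\mathbf 1\cdot\nabla\Psi=1$ gives $B\mathbf 1=0$. Setting $x=1$ in \eqref{eq:U} gives $W(e^v)=(e^{\Psi(v)}-1)\,U(1,e^v)$, hence $\Psi=fW\,(1+O(|v-v^*|))$. To first order, $\partial\Psi/\partial v_k=ft_k^*H_{k,a}=\alpha_k$. Along the line $v^*+h\xi$ with $\xi\in\alpha^\perp$, $W=O(h^2)$, so $\Psi=fW+O(h^3)$ and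
\[
\xi^TB\xi=f\sum_kt_k^*W_k\xi_k^2+f\sum_{k,l}t_k^*t_l^*W_{kl}\xi_k\xi_l .
\]
The first sum gives $\mathbb E[\xi^2]$. By \eqref{eq:star} and \eqref{eq:homog}, $\sum_kt_k^*H_{k,aa}\xi_k=\mathbb E[\eta\xi]/(r_*f)$, $\sum_kt_k^*H_{k,b}\xi_k=\mathbb E[\rho\xi]/f$ and $\sum_kt_k^*H_{k,a}\xi_k=0$. So by \eqref{eq:Wkl} the second sum gives $-\mathbb E[\eta\xi]^2/(r_*^2f\mathcal A_{aaa})+\mathbb E[\rho\xi]^2/(4r_*f\mathcal A_{bb})$, and Proposition~\ref{prop:crit} concludes.
\end{proof}

Formula \eqref{eq:B} does not show that $B$ is positive. Positivity comes from the nonnegative coefficients of $\Phi$, through the following fact: if $Z(v)=\sum_jc_je^{\langle m_j,v\rangle}$ is a finite sum with $c_j>0$, then the second derivative of $\log Z$ at a real point $v$ in the direction $\xi$ is the variance of $\langle m_j,\xi\rangle$ when $j$ is chosen with probability $c_je^{\langle m_j,v\rangle}/Z(v)$.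

\begin{lemma}\label{lem:pos}
$B$ is positive definite on $\alpha^\perp$.
\end{lemma}

\begin{proof}
Let $\xi\in\alpha^\perp$. We follow the singular surface in the direction $\xi$. For small real $h$ let $\kappa(h)=\Psi(v^*+h\xi)$ and $v(h)=v^*+h\xi-\kappa(h)\mathbf 1$. Then $\Psi(v(h))=0$, so $W=0$ along the curve, and $v'(0)=\xi$, $v''(0)=-(\xi^TB\xi)\mathbf 1$. Where $W=0$, the point $(a_0,b(a_0;t))$ solves the system. This gives positive solutions $(R,S)=(e^{v_R(h)},e^{v_S(h)})$, analytic in $h$ and equal to $y_*$ at $h=0$. Let $\xi_R=v_R'(0)$, $\xi_S=v_S'(0)$ and $\hat\xi=(\xi,\xi_R,\xi_S)$. The functions $J_i(v,v_R,v_S)=\log\Phi^i-v_i$, $i\in\{R,S\}$, vanish along the curve, and so does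
\[
J=\ell_RR_*J_R+\ell_SS_*J_S,\qquad\ell=(\ell_R,\ell_S)=(1,\sqrt{R_*}).
\]
The weights are chosen to remove the unknown second derivatives $v_R'',v_S''$. At the base point $\Phi^i=y_{*,i}$, so $\partial J/\partial v_j=y_{*,j}\big(\sum_i\ell_i\,\partial_{y_j}\Phi^i-\ell_j\big)=0$ for $j\in\{R,S\}$, since $\ell\,\Phi_y=\ell$. Also
\[
\frac{\partial J}{\partial v_k}=t_k^*\big(R_*H_{k,R}+\sqrt{R_*}H_{k,S}\big)=r_*t_k^*H_{k,a}=\frac{\alpha_k}{\epsilon-1}.
\]
Differentiating $J=0$ twice at $h=0$ therefore gives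
\[
\frac{\xi^TB\xi}{\epsilon-1}=\operatorname{Hess}J(\hat\xi,\hat\xi)=\ell_RR_*\operatorname{Var}_R+\ell_SS_*\operatorname{Var}_S\ge0,
\]
where $\operatorname{Var}_i$ is the variance of the pairing of $\hat\xi$ with the exponent vectors of the monomials of $\Phi^i$.

Suppose $\xi^TB\xi=0$. Then the pairing is constant on the monomials of each $\Phi^i$. The monomials $1$ and $2t_2R$ of $\Phi^R$ give $\xi_2+\xi_R=0$. The monomials $3t_3S^2$ and $6t_3R$ of $\Phi^S$ give $\xi_R=2\xi_S$, so $\xi_2=-2\xi_S$. The monomials $kt_kS^{k-1}$ of $\Phi^S$ show that $\xi_k+(k-1)\xi_S$ does not depend on $k$; for $k=2$ it equals $-\xi_S$. Hence $\xi_k=-k\xi_S$ for all $k$, and $0=\mathbb E[\xi]=-2\epsilon\xi_S$ forces $\xi=0$.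
\end{proof}

\begin{lemma}\label{lem:det}
The restriction of the form $B$ to $\{\varphi\in\mathbb R^p:\varphi_2=0\}$ is positive definite, and its determinant $D$ satisfies
\[
\frac{C_a\,D}{\prod_k\alpha_k}=(C_a-\operatorname{Var}\eta)\Big(1-\frac{\operatorname{Var}\rho}{C_b}\Big)-\frac{\operatorname{Cov}(\eta,\rho)^2}{C_b}.
\]
In particular $\Theta$ is positive and finite.
\end{lemma}

\begin{proof}
Since $\mathbb R^p=\mathbb R\mathbf 1\oplus\alpha^\perp$, Lemmas~\ref{lem:Psi} and~\ref{lem:pos} show that $B$ is positive semidefinite with kernel $\mathbb R\mathbf 1$. The kernel meets $\{\varphi_2=0\}$ only in $0$, which gives the first claim, and $D>0$ is the principal minor obtained by deleting the second row and column. The adjugate matrix $\operatorname{adj}B$ is symmetric and its columns lie in the kernel, so it is a multiple of $\mathbf 1\mathbf 1^T$; its second diagonal entry is $D$, so $\operatorname{adj}B=D\,\mathbf 1\mathbf 1^T$. Hence $\det(B+\boldsymbol\alpha\boldsymbol\alpha^T)=\det B+\boldsymbol\alpha^T(\operatorname{adj}B)\boldsymbol\alpha=D$.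

For both forms $B+\boldsymbol\alpha\boldsymbol\alpha^T$ and $\operatorname{diag}(\boldsymbol\alpha)$, the vector $\mathbf 1$ is orthogonal to $\alpha^\perp$ and has value $1$. The quotient $D/\prod_k\alpha_k$ of their determinants is therefore the determinant of the form \eqref{eq:B} in an orthonormal basis of $\alpha^\perp$ for the inner product $\mathbb E[\xi\xi']$. With $\tilde\eta=(\eta-\mathbb E\eta)/\sqrt{C_a}$ and $\tilde\rho=(\rho-\mathbb E\rho)/\sqrt{C_b}$, this form is $I-NN^T$, where $N$ has the two columns $\tilde\eta,\tilde\rho$. Now $\det(I-NN^T)=\det(I_2-N^TN)$, and $N^TN$ has diagonal entries $\operatorname{Var}\eta/C_a$, $\operatorname{Var}\rho/C_b$ and off-diagonal entries $\operatorname{Cov}(\eta,\rho)/\sqrt{C_aC_b}$. Multiply by $C_a$.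
\end{proof}

\section{The series on the torus}\label{sec:global}

So far the base point is only a solution of polynomial equations. We must show that it lies on the branch defined by the power series, and that this branch has no unexpected singularities. Let $\mathcal P=\{|t_k|<t_k^*\text{ for all }k\}$ be the open polydisk and $\mathcal T=\{|t_k|=t_k^*\text{ for all }k\}$ the torus. Quantities at the base point carry a star.

\begin{lemma}\label{lem:value}
The series $R(t)$, $S(t)$ have nonnegative coefficients, converge absolutely on the closure of $\mathcal P$, and $y(t^*)=y_*$.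
\end{lemma}

\begin{proof}
Let $y^{(0)}=0$ and $y^{(j+1)}=\Phi(t,y^{(j)})$. These are polynomials in $t$ with nonnegative coefficients. They increase coefficientwise, by induction and monotonicity of $\Phi$, and $y^{(j+1)}$ agrees with $y(t)$ in total degree at most $j$. By induction $y^{(j)}(t^*)\le y_*$, because $y_*$ is a fixed point. So the series converge at $t^*$, and $y^\circ=y(t^*)=\lim y^{(j)}(t^*)$ is a fixed point with $y^\circ\le y_*$.

Let $d=(d_R,d_S)=y_*-y^\circ\ge0$ and $\Xi(h)=\Phi(t^*,y^\circ+hd)$. Each component is a polynomial in $h$ with nonnegative coefficients, so $\Xi(1)-\Xi(0)\le\Xi'(1)$ componentwise, with equality only for degree at most $1$. Here $\Xi(1)-\Xi(0)=d$ and $\Xi'(1)=\Phi_y^*d$, and $\ell\,\Phi_y^*d=\ell\,d$ with $\ell>0$. So equality holds in both components. The coefficient of $h^2$ in the $S$-component is at least $3t_3^*d_S^2$, so $d_S=0$. Then the $S$-component of $d=\Phi_y^*d$ reads $0=\nu_*d_R$, so $d_R=0$.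
\end{proof}

Let $t^-=((-1)^kt_k^*)_k$. Since $H_k(-S,r)=(-1)^kH_k(S,r)$, uniqueness of the series solution gives
\begin{equation}\label{eq:sym}
S\big(((-1)^kt_k)_k\big)=-S(t).
\end{equation}

\begin{lemma}\label{lem:torus}
$S$ extends analytically to an open set $\mathcal U$ containing $\mathcal P$ and $\mathcal T\setminus\{t^*,t^-\}$.
\end{lemma}

\begin{proof}
Let $t\in\mathcal T$ and $y=y(t)$; then $|R|\le R_*$ and $|S|\le S_*$. Suppose first that $I-\Phi_y(t,y)$ is singular. By Lemma~\ref{lem:pde}, $1=\mu+\sqrt R\,\nu$ for one choice of the square root. Every monomial of $\mu$ and $\nu$ has modulus at most its value at the base point, so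
\[
1=\operatorname{Re}\mu+\operatorname{Re}(\sqrt R\,\nu)\le\mu_*+\sqrt{R_*}\,\nu_*=1 .
\]
Hence $\operatorname{Re}\mu=\mu_*$, and every monomial of $\mu$ equals its value at the base point. The monomials $k(k-1)t_kS^{k-2}$ give $t_kS^{k-2}=t_k^*S_*^{k-2}$ for $2\le k\le p$. Since $S_*>0$, the case $k=3$ gives $S=S_*e^{i\omega}$ for some real $\omega$, and then $t_k=t_k^*e^{-i(k-2)\omega}$ for $k\ge2$. As $|S(t)|=S(t^*)$, every term of the series $S(t)$ with a positive coefficient has argument $\omega$. The series contains $t_1$ and $6t_3$. So $t_1=t_1^*e^{i\omega}$ and $e^{-i\omega}=e^{i\omega}$. Thus $e^{i\omega}=\pm1$ and $t\in\{t^*,t^-\}$.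

For any other $t\in\mathcal T$, the implicit function theorem gives a ball centered at $t$ on which the system has an analytic solution, unique near $y(t)$. The series are continuous on the closure of $\mathcal P$, so after shrinking the ball this solution agrees with them on the part of the ball in $\mathcal P$. These extensions are compatible: if two balls meet, they meet on the segment joining their centers, which lies in the closure of $\mathcal P$; so their intersection is convex and meets $\mathcal P$, and the identity theorem applies. Let $\mathcal U$ be the union of $\mathcal P$ and the balls.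
\end{proof}

For $\varphi\in\mathbb R^p$ write $w_\varphi=(t_k^*e^{i\varphi_k})_k$.

\begin{lemma}\label{lem:sing}
There are $\kappa_1,\varphi_1>0$ and functions $\Sigma_0,\Sigma_1$, analytic and bounded near $(1,t^*)$, such that for $|\varphi|\le\varphi_1$ and $w=w_\varphi$ we have $|x_c(w)|\ge1$ and
\begin{equation}\label{eq:sing}
S(xw)=\Sigma_0(x,w)-\Sigma_1(x,w)\sqrt{1-x/x_c(w)}\qquad(|x|<1,\ |x-1|<\kappa_1),
\end{equation}
with the principal root. The right side is analytic for $|x-1|<\kappa_1$, $x/x_c(w)\notin[1,\infty)$, and $\Sigma_1(1,t^*)=r_*/\sqrt{2C_a}$.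
\end{lemma}

\begin{proof}
Let $\mathbb B$ be a small ball centered at $t^*$. By Lemma~\ref{lem:value}, on $\mathbb B\cap\mathcal P$ the functions $r=2\sqrt{R(t)}$, $a(t)$, $b(t)$ are analytic and close to their base values, so $b(t)=b(a(t);t)$ and $G(a(t);t)=0$. By \eqref{eq:fold}, $s(t)=(a_0(t)-a(t))\sqrt{q(a(t),t)}$ is analytic there and $s^2=-W$. The map $a\mapsto(a_0(t)-a)\sqrt{q(a,t)}$ has derivative $-\sqrt{\mathcal A_{aaa}/2}$ at the base point, so it can be inverted. Since $S=\frac12(a+b(a;t))$ and $b_a=0$ at the base point, $S(t)=\mathcal S(s(t),t)$ with $\mathcal S$ analytic near $(0,t^*)$, $\mathcal S(0,t^*)=S_*$ and $\partial_s\mathcal S(0,t^*)=-\frac12\sqrt{2/\mathcal A_{aaa}}$.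

It remains to identify the branch of $s=\sqrt{-W}$. On the lens $\{|x|<1,\ |x-1|<\kappa_1\}$, \eqref{eq:U} gives $s(xw)^2=(1-x/x_c(w))\,U(x,w)$ with $U$ close to $1/f$. If $|x_c(w)|<1$, then $x_c(w)$, being close to $1$, would lie in the lens and be a simple zero of the square of an analytic function, which is impossible. So $|x_c(w)|\ge1$, the principal root $\sqrt{1-x/x_c(w)}$ is analytic and nonzero on the lens, and $s=\pm\sqrt{1-x/x_c(w)}\sqrt U$ with a sign that is continuous, hence constant, on the product of the lens and the ball $|\varphi|\le\varphi_1$. For $\varphi=0$ and real $x\uparrow1$, $s$ is real, of exact order $\sqrt{1-x}$, and $S(xt^*)-S_*=\partial_s\mathcal S(0,t^*)\,s+O(1-x)$. The left side is at most $0$, so the sign is $+$.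

Split $\mathcal S(s,t)=\mathcal S_0(s^2,t)+s\,\mathcal S_1(s^2,t)$ into even and odd parts and put $\Sigma_0=\mathcal S_0(-W(xw),xw)$, $\Sigma_1=-\sqrt U\,\mathcal S_1(-W(xw),xw)$. Then $\Sigma_1(1,t^*)=(2f\mathcal A_{aaa})^{-1/2}=r_*/\sqrt{2C_a}$ by Proposition~\ref{prop:crit}.
\end{proof}

\section{Extraction of the coefficient}\label{sec:coef}

\begin{proof}[Proof of Theorem~\ref{thm:g0}]
The existence of $\sigma$ is Lemma~\ref{lem:root}, and $0<\Theta<\infty$ is Lemma~\ref{lem:det}. Let $\mathbf n=\boldsymbol\alpha V$, $\mathbf n'=\mathbf n-e_1$, $M=V-1$, and $c_M(\varphi)=[x^M]S(xw_\varphi)$. A monomial of total degree $M$ is determined by its exponents other than the second, so it suffices to integrate over the subtorus $\mathbb T'=\{\varphi\in(\mathbb R/2\pi\mathbb Z)^p:\varphi_2=0\}$: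
\begin{equation}\label{eq:fourier}
[t^{\mathbf n'}]S=(t^*)^{-\mathbf n'}(2\pi)^{-(p-1)}\int_{\mathbb T'}e^{-i\mathbf n'\cdot\varphi}c_M(\varphi)\,d\varphi .
\end{equation}
We freeze an even coordinate because $t^*$ and $t^-$ agree there: if $|x|=1$, $\varphi\in\mathbb T'$ and $xw_\varphi\in\{t^*,t^-\}$, then $x=1$, and $\varphi$ is $0$ or the vector $\varphi^-$ with $\varphi_k^-=\pi$ for odd $k$ and $0$ for even $k$.

\emph{The coefficient $c_M(\varphi)$ for small $\varphi$.} The points $xw_\varphi$ with $|x|=1$, $|x-1|\ge\kappa_1/4$, $\varphi\in\mathbb T'$ form a compact subset of $\mathcal U$. So there is $\kappa_2\in(0,\kappa_1/4)$ such that $x\mapsto S(xw_\varphi)$ is analytic and uniformly bounded on $\{|x|<1+\kappa_2,\ |x-1|>\kappa_1/2\}$ for all $\varphi\in\mathbb T'$. Choose $\varphi_0\le\varphi_1$ so that $|x_c(w_\varphi)-1|<\kappa_2/4$ for $|\varphi|\le\varphi_0$. Inside $|x|<1+\kappa_2$ the slit $x_c(w)[1,\infty)$ stays within $|x-1|<\kappa_1/2$. The overlap $\{\kappa_1/2<|x-1|<\kappa_1,\ |x|<1+\kappa_2\}$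 is connected and meets the lens, so the continuation above agrees there with that of Lemma~\ref{lem:sing}. Thus $x'\mapsto S(x_c(w)x'w)$ is analytic and uniformly bounded in a fixed $\Delta$-domain at $1$, and by \eqref{eq:sing} it equals a polynomial of degree at most $1$, minus $\Sigma_1(x_c(w),w)(1-x')^{1/2}$, plus a remainder bounded by $K|1-x'|^{3/2}$ with $K$ independent of $\varphi$. By (F1) and $\Gamma(-\frac12)=-2\sqrt\pi$, uniformly for $|\varphi|\le\varphi_0$,
\[
c_M(\varphi)=e^{M\Psi(v^*+i\varphi)}\Big[\frac{\Sigma_1(x_c(w),w)}{2\sqrt\pi}M^{-3/2}+O(M^{-5/2})\Big].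
\]

\emph{Laplace's method at $0$.} By Lemma~\ref{lem:Psi}, $\Psi(v^*+i\varphi)=i\boldsymbol\alpha\cdot\varphi-\frac12\varphi^TB\varphi+O(|\varphi|^3)$. The choice of $t^*$ makes the large linear terms cancel: $M\boldsymbol\alpha-\mathbf n'=e_1-\boldsymbol\alpha$. Hence
\[
M\Psi(v^*+i\varphi)-i\mathbf n'\cdot\varphi=-\tfrac M2\varphi^TB\varphi+\mathcal R,\qquad|\mathcal R|\le C(|\varphi|+M|\varphi|^3).
\]
By Lemma~\ref{lem:det} we may decrease $\varphi_0$ so that $C|\varphi|^3\le\frac14\varphi^TB\varphi$ for $|\varphi|\le\varphi_0$, $\varphi_2=0$. Then $|e^{\mathcal R}-1|\le|\mathcal R|e^{|\mathcal R|}=O\big((|\varphi|+M|\varphi|^3)\,e^{M\varphi^TB\varphi/4}\big)$, and $\Sigma_1(x_c(w),w)=\Sigma_1(1,t^*)+O(|\varphi|)$. The substitution $\varphi\mapsto M^{-1/2}\varphi$ shows that these errors contribute a relative $O(M^{-1/2})$ compared with the Gaussian integral $\int_{\varphi_2=0}e^{-M\varphi^TB\varphi/2}d\varphi=(2\pi/M)^{(p-1)/2}D^{-1/2}$, whose part outside $|\varphi|\le\varphi_0$ is exponentially small.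 So the region $|\varphi|\le\varphi_0$ contributes to the integral in \eqref{eq:fourier} the amount
\begin{equation}\label{eq:laplace}
\Big(\frac{2\pi}V\Big)^{\frac{p-1}2}D^{-1/2}\,\frac{r_*}{2\sqrt{2\pi C_a}}\,V^{-3/2}\big(1+O(V^{-1/2})\big).
\end{equation}

\emph{The point $\varphi^-$.} By \eqref{eq:sym}, $c_M(\varphi^-+\varphi)=-c_M(\varphi)$. Also $e^{-i\mathbf n'\cdot\varphi^-}=(-1)^{\sum_kkn_k'}=(-1)^{\sum_kkn_k-1}=-1$, because the total degree is even. So the region $|\varphi-\varphi^-|\le\varphi_0$ contributes \eqref{eq:laplace} once more. (For odd total degree the two contributions cancel, as they must, since no such map exists.)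

\emph{The rest of the torus.} For $\varphi\in\mathbb T'$ outside the two regions and $|x|=1$, the points $xw_\varphi$ form a compact subset of $\mathcal U$. So $x\mapsto S(xw_\varphi)$ is analytic and uniformly bounded on a disk $|x|\le1+\kappa$, and Cauchy's estimate gives $c_M(\varphi)=O((1+\kappa)^{-M})$, which is negligible.

\emph{The constant.} Altogether
\[
[t^{\mathbf n'}]S=t_1^*\,(t^*)^{-\mathbf n}\,(2\pi V)^{-\frac{p-1}2}D^{-1/2}\,\frac{r_*}{\sqrt{2\pi C_a}}\,V^{-3/2}\big(1+O(V^{-1/2})\big).
\]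
In \eqref{eq:count} we have $Fn_1=(\epsilon-1)\alpha_1V^2(1+O(1/V))$, and Stirling's formula gives $\prod_kn_k!=V!\,(2\pi V)^{(p-1)/2}\prod_k\alpha_k^{1/2}\prod_k\alpha_k^{n_k}\,(1+O(1/V))$. Since $H_{1,a}=\frac12$, we have $t_1^*/\alpha_1=2/f=2/((\epsilon-1)r_*)$. Therefore, with $\Omega_0=\sum_k\alpha_k\log(\alpha_k/t_k^*)$,
\[
\mathcal N_0(\mathbf n)=\frac{\sqrt2}{\sqrt\pi\,(\epsilon-1)^2}\Big(\frac{C_aD}{\prod_k\alpha_k}\Big)^{-1/2}V^{-7/2}\,V!\,e^{V\Omega_0}\big(1+O(V^{-1/2})\big).
\]
The conjectured constant is $\mathcal K_0/\Gamma(-\frac12)=(2\pi\epsilon(\epsilon-1)^5)^{-1/2}>0$. The square of the quotient of the two constants is $4\epsilon(\epsilon-1)\prod_k\alpha_k/(C_aD)$, which is $\Theta$ by Lemma~\ref{lem:det}.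
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:p4}]
By Theorem~\ref{thm:g0} and Lemma~\ref{lem:unique}, the conjecture fails in genus $0$ whenever $\Theta\ne1$. We compute $\Theta$ for three degrees and pass to the limit. For $\boldsymbol\alpha$ in the closed simplex $\{\alpha_k\ge0,\ \sum_k\alpha_k=1\}$ let $I(\boldsymbol\alpha,\sigma)$ be the left side of \eqref{eq:sigma} minus the right side, and let $\mathcal D(\boldsymbol\alpha,\sigma)$ be the denominator in \eqref{eq:Theta}. By Lemma~\ref{lem:root}, $I$ is continuous on the simplex times $[0,\infty]$. The function $\mathcal D$ is continuous where $\alpha_3>0$ and $0<\sigma<\infty$, since there $C_b\ge4\alpha_3\psi_3>0$.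

\emph{Three degrees.} Let $\boldsymbol\beta=(\beta_1,\beta_2,\beta_3,0,\dots,0)$ be as in the statement, with half mean degree $\epsilon_\beta=1+\frac12(\beta_3-\beta_1)$. From the formulas for $H_1,H_2,H_3$, with $N=2\sigma^2+2\sigma+1$,
\[
1+\rho_1=2,\qquad1+\rho_2=\frac{4\sigma}{2\sigma+1},\qquad1+\rho_3=\frac{4\sigma^2+2}N .
\]
Since $4\epsilon_\beta\sigma=2\sigma(\beta_1+2\beta_2+3\beta_3)$, the terms in $\beta_2$ cancel, and
\[
\tfrac12(1+2\sigma)\,I(\boldsymbol\beta,\sigma)=\beta_1(1+\sigma)-\beta_3\,\frac{3\sigma N-(2\sigma^2+1)(1+2\sigma)}N=(1+\sigma)\Big(\beta_1-\beta_3\,\frac{N-2}N\Big),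
\]
because the numerator is $2\sigma^3+4\sigma^2+\sigma-1=(1+\sigma)(2\sigma^2+2\sigma-1)$. So for finite $\sigma\ge0$, $I$ vanishes exactly when $2\sigma^2+2\sigma=\frac{\beta_3+\beta_1}{\beta_3-\beta_1}$. This has a unique nonnegative root $\sigma_\beta$, which is positive and continuous in $\boldsymbol\beta$. Also $I(\boldsymbol\beta,\infty)=2-2\epsilon_\beta\ne0$. If the $\beta_i$ are rational, Theorems~\ref{thm:p3}(ii) and~\ref{thm:g0} with $p=3$ describe the same numbers, so Lemma~\ref{lem:unique} gives $\Theta=(\mathcal K_0^*/\mathcal K_0)^2=\frac{2\beta_3}{\beta_3-\beta_1}$, that is,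
\[
\mathcal D(\boldsymbol\beta,\sigma_\beta)=4\epsilon_\beta(\epsilon_\beta-1)\,\frac{\beta_3-\beta_1}{2\beta_3}>0 .
\]
Both sides are continuous in $\boldsymbol\beta$, so this holds for real $\beta_i$ as well.

\emph{The limit.} Let $\boldsymbol\alpha^{(j)}\to\boldsymbol\beta$ be admissible, with roots $\sigma_j$ of \eqref{eq:sigma}. Every limit point of $(\sigma_j)$ in the compact set $[0,\infty]$ is a zero of $I(\boldsymbol\beta,\cdot)$, so $\sigma_j\to\sigma_\beta$. By continuity of $\mathcal D$, the values of $\Theta$ tend to $\frac{2\beta_3}{\beta_3-\beta_1}>2$. Hence no sequence of admissible vectors with $\Theta=1$ converges to $\boldsymbol\beta$, and $\Theta\ne1$ for all admissible $\boldsymbol\alpha$ in a neighborhood of $\boldsymbol\beta$.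
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGH}
Ahmad Barhoumi, Roozbeh Gharakhloo, Nathan Hayford, \emph{Universal Asymptotics and Exact Enumeration of Eulerian Maps}, arXiv:2607.14342 (2026).

\bibitem{BDG}
Bouttier, Di Francesco, Guitter, \emph{Planar maps as labeled mobiles}, Electron. J. Combin. 11 (2004), R69.

\bibitem{BG}
Bouttier, Guitter, \emph{Planar maps and continued fractions}, Comm. Math. Phys. 309 (2012).

\bibitem{FS}
Flajolet, Sedgewick, \emph{Analytic Combinatorics} (2009).

\bibitem{GJ}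
Goulden, Jackson, \emph{The KP hierarchy, branched covers, and triangulations}, Adv. Math. 219 (2008).

\end{thebibliography}
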